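# Leavitt path algebras twisted by a locally inner automorphism, and strong shift equivalence

## 1. Can the twist always be undone?

Throughout, $K$ is a field. A *finite essential graph* is a finite directed graph $E=(E^0,E^1,s,r)$ with no sinks and no sources. In $L(E)=L_K(E)$ we use the relations
$$e^*f=\delta_{e,f}\,r(e),\qquad v=\sum_{s(e)=v}ee^* ,$$
and the grading $\deg v=0$, $\deg e=1$, $\deg e^*=-1$. A path is $\alpha=e_1\cdots e_n$ with $r(e_i)=s(e_{i+1})$, and $|\alpha|=n$. We recall that $L(E)$ is spanned by the elements $\alpha\beta^*$ with $r(\alpha)=r(\beta)$, of degree $|\alpha|-|\beta|$. For fixed $n$ the elements $\alpha\beta^*$ with $|\alpha|=|\beta|=n$ and $r(\alpha)=r(\beta)$ are linearly independent and multiply like matrix units, so their span $P_n$ is a product of matrix algebras, one for each vertex $r(\alpha)$. Every vertex occurs, because there are no sources. Since $\alpha\beta^*=\sum_{s(f)=r(\alpha)}\alpha ff^*\beta^*$, we have $P_n\subseteq P_{n+1}$, and $L(E)_0=\bigcup_nP_n$. The sign $\cong_{gr}$ means isomorphism of $\mathbb Z$-graded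 $K$-algebras.

**Definition (corner skew Laurent polynomials).** Let $R$ be a unital ring, $q\in R$ an idempotent and $\beta\colon R\to qRq$ a ring isomorphism (a *corner isomorphism*). Then $R[t_+,t_-;\beta]$ is the ring generated by $R$ and $t_+,t_-$ subject to
$$t_-t_+=1,\qquad t_+t_-=q,\qquad t_+a=\beta(a)t_+,\qquad at_-=t_-\beta(a)\qquad(a\in R),$$
graded by $\deg R=0$, $\deg t_\pm=\pm1$.

Let $E$ be finite essential. For each $v\in E^0$ choose an edge $e_v$ with $r(e_v)=v$, and put $T_+=\sum_ve_v$, $T_-=T_+^*$, $p=T_+T_-$, $\alpha(a)=T_+aT_-$. Then $\alpha\colon L(E)_0\to pL(E)_0p$ is a corner isomorphism, and $L(E)\cong_{gr}L(E)_0[t_+,t_-;\alpha]$ with $T_\pm\leftrightarrow t_\pm$. For example, let $\Gamma$ be the graph with one vertex and two loops $e_1,e_2$. We may take $T_+=e_1$, so $\alpha(a)=e_1ae_1^*$ and $p=e_1e_1^*$.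

An automorphism $g$ of an algebra is *locally inner* if on every finite set of elements it agrees with some inner automorphism. For a locally inner automorphism $g$ of $L(E)_0$, put
$$L^g(E)=L(E)_0[t_+,t_-;g\circ\alpha],$$
formed with new formal generators. Here $t_+t_-=g(p)$, $t_+a=g(\alpha(a))t_+$ and $at_-=t_-g(\alpha(a))$.

The question of Ara and Pardo ("Towards a K-theoretic characterization of graded isomorphisms between Leavitt path algebras", arXiv:1210.3127) is this: **if $L^g(E)\cong_{gr}L(F)$ for finite essential graphs $E,F$ and a locally inner $g$, must $L(E)\cong_{gr}L(F)$?** Given the hypothesis, the conclusion says exactly that $L^g(E)\cong_{gr}L(E)$.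

The answer one would first guess is *yes*. The twist $g$ looks inner on every finite set, and an inner twist should be invisible. We test this.

**Test 1: $g$ inner.** Let $g(a)=\mathrm{Ad}(u)(a)=uau^{-1}$ with $u\in L(E)_0$ a unit. Send $L(E)_0$ identically to itself, $t_+\mapsto uT_+$, $t_-\mapsto T_-u^{-1}$. The relations of $L^g(E)$ hold in $L(E)$:
$$T_-u^{-1}uT_+=1,\quad uT_+T_-u^{-1}=g(p),\quad uT_+a=u\alpha(a)T_+=g(\alpha(a))\,uT_+,$$
$$T_-u^{-1}g(\alpha(a))=T_-\alpha(a)u^{-1}=T_-T_+aT_-u^{-1}=aT_-u^{-1}.$$
In the other direction send $T_+\mapsto u^{-1}t_+$ and $T_-\mapsto t_-u$. Here $t_-uu^{-1}t_+=1$, $u^{-1}t_+t_-u=u^{-1}g(p)u=p$, $u^{-1}t_+a=u^{-1}g(\alpha(a))t_+=\alpha(a)u^{-1}t_+$, and $at_-u=t_-g(\alpha(a))u=t_-u\,\alpha(a)$. The two maps are mutually inverse, so $L^g(E)\cong_{gr}L(E)$.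

**Test 2: a locally inner $g$ that is not inner.** On $L(\Gamma)_0$ let $g(\alpha\beta^*)=\bar\alpha\bar\beta^*$, where the bar exchanges the letters $e_1$ and $e_2$. On $P_n$ it is conjugation by $u_n=\sum_{|\alpha|=n}\bar\alpha\alpha^*$, so $g$ is locally inner. It is not inner: if $g=\mathrm{Ad}(u)$ with $u\in P_n$, take $a=\sum_{|\gamma|=n}\gamma e_1e_1^*\gamma^*$. This commutes with $P_n$, because $\alpha\beta^*a=\alpha e_1e_1^*\beta^*=a\alpha\beta^*$, so $\mathrm{Ad}(u)(a)=a$. But $g(a)=\sum_{|\gamma|=n}\gamma e_2e_2^*\gamma^*\neq a$.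

Still, the twist can be undone. Let $\theta$ be the automorphism of $L(\Gamma)_0$ that exchanges $e_1,e_2$ in the *odd* positions of $\alpha$ and of $\beta$ in $\alpha\beta^*$, where $|\alpha|=|\beta|$. On each $P_n$ it permutes matrix units, and it respects $P_n\subseteq P_{n+1}$. Then $\theta g\alpha\theta^{-1}=\alpha$, as one sees by following a letter in position $i$ of a word. If $i$ is odd, it is flipped by $\theta^{-1}=\theta$, moved to the even position $i+1$ by $\alpha$, flipped back by $g$, and left alone by $\theta$. If $i$ is even, it is left alone, moved to the odd position $i+1$, flipped by $g$ and flipped back by $\theta$. The new first letter $e_1$ is flipped by $g$ and flipped back by $\theta$.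

**The untwisting equation.** In general, suppose that there are an automorphism $\theta$ of $L(E)_0$ and a unit $u$ with
$$\theta\circ g\circ\alpha\circ\theta^{-1}=\mathrm{Ad}(u)\circ\alpha. \tag{1}$$
Then $a\mapsto\theta(a)$, $t_\pm\mapsto t_\pm$ is an isomorphism $L(E)_0[t_\pm;g\alpha]\to L(E)_0[t_\pm;\mathrm{Ad}(u)\alpha]$. Indeed $\theta(g\alpha(a))=\mathrm{Ad}(u)\alpha(\theta(a))$, and for $a=1$ this handles the relation $t_+t_-=g(p)$. By Test 1, $L^g(E)\cong_{gr}L(E)$.

So a sensible plan for proving "yes" is to solve (1). Local innerness gives, for each $n$, a unit $u_n$ with $g\alpha=\mathrm{Ad}(u_n)\alpha$ on $P_n$: equation (1) with $\theta=\mathrm{id}$, at one finite stage. The plan stops when $n$ grows, because nothing makes the $u_n$ stabilize, and nothing produces a $\theta$ that absorbs their drift. In Test 2 the product structure of $g$ gave us $\theta$ for free. We shall see that in general no solution exists. To find the reason, look at what a twisted isomorphism remembers.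

## 2. Dimension modules, shift equivalence and strong shift equivalence

Let $A$ be a nonnegative integer square matrix of size $N$. We use **row** vectors.

**Definition (dimension module).** $DG(A)=\varinjlim(\mathbb Z^N\to\mathbb Z^N\to\cdots)$ with maps $x\mapsto xA$. The class of $x$ at stage $n$ is $[x,n]$, so $[x,n]=[xA,n+1]$. The positive cone comes from $(\mathbb Z^+)^N$: thus $[x,n]\ge0$ iff $xA^k\ge0$ for some $k$. Put $\delta[x,n]=[xA,n]$. This is an order-automorphism with inverse $[x,n]\mapsto[x,n+1]$, and it makes $DG(A)$ an ordered $\mathbb Z[x,x^{-1}]$-module.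

For $A=A_E$, where $(A_E)_{u,v}$ is the number of edges from $u$ to $v$, this is $K_0(L(E)_0)$. At stage $n$ the basis vector of $v$ is the class of a minimal idempotent $\alpha\alpha^*\in P_n$ with $r(\alpha)=v$, and $\alpha\alpha^*=\sum_{s(f)=v}\alpha ff^*\alpha^*$ gives the row $v$ of $A_E$. (Multiplying columns by $A_E^t$ is the same as multiplying rows by $A_E$.) The order-unit is $[1_{L(E)_0}]=[\mathbf 1,0]$ with $\mathbf 1=(1,\dots,1)$. For $\Gamma$ we have $A=(2)$ and $DG(A)=\mathbb Z[1/2]$ by $[x,n]\mapsto2^{-n}x$, with $\delta$ multiplication by $2$ and unit $1$.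

**Theorem (Ara–Pardo, arXiv:1210.3127).** For finite essential graphs $E,F$ the following are equivalent.

* (AP1) $(K_0(L(E)_0),K_0^+(L(E)_0),[1])\cong(K_0(L(F)_0),K_0^+(L(F)_0),[1])$ as ordered $\mathbb Z[x,x^{-1}]$-modules with order-unit: there is an order-isomorphism commuting with the automorphisms $\delta$ and preserving the unit.
* (AP2) There is a locally inner automorphism $g$ of $L(E)_0$ with $L^g(E)\cong_{gr}L(F)$.

**Definition (equivalences of matrices).** Matrices $A,B$ are *elementary equivalent* if $A=UV$, $B=VU$ with rectangular $U,V$ over $\mathbb Z^+$. *Strong shift equivalence* (SSE) over $\mathbb Z^+$ is the equivalence relation generated by this. As elementary equivalence is symmetric and reflexive ($A=A\cdot I$), SSE means being joined by a chain of elementary equivalences. $A,B$ are *shift equivalent* (SE) over $\mathbb Z^+$ if there are $R,S$ over $\mathbb Z^+$ and $l\ge1$ with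
$$AR=RB,\qquad SA=BS,\qquad RS=A^l,\qquad SR=B^l .$$

Example: with $U=(1\;\,1)$, $V=U^t$, the matrices $(2)$ and $\begin{pmatrix}1&1\\1&1\end{pmatrix}$ are elementary equivalent. An elementary equivalence is an SE with $R=U$, $S=V$, $l=1$. Two composable ones, $A=U_1V_1$, $V_1U_1=U_2V_2$, $B=V_2U_2$, give an SE with $R=U_1U_2$, $S=V_2V_1$, $l=2$; for instance $RS=U_1(V_1U_1)V_1=A^2$.

*What these do to $DG$.* Let $A=UV$, $B=VU$. Since $AU=UB$, the map $U_*[x,n]=[xU,n]$ is well defined from $DG(A)$ to $DG(B)$ and commutes with $\delta$; likewise $V_*$. As $V_*U_*=\delta$ and $U_*V_*=\delta$, the map $U_*$ is an isomorphism of ordered $\mathbb Z[x,x^{-1}]$-modules, and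
$$U_*^{-1}=\delta^{-1}V_* . \tag{2}$$
In the same way, SE data give an isomorphism $\varphi[x,n]=[xR,n]$ of ordered $\mathbb Z[x,x^{-1}]$-modules $DG(A)\to DG(B)$: with $\psi[y,n]=[yS,n]$ one has $\psi\varphi=\delta^l$ and $\varphi\psi=\delta^l$, so the inverse is $[y,n]\mapsto[yS,n+l]$.

**Test 3.** Let $\Gamma'$ have two vertices $v_1,v_2$ and one edge $f_{ij}$ from $v_i$ to $v_j$ for all $i,j$. Then $U_*\colon\mathbb Z[1/2]=DG((2))\to DG(A_{\Gamma'})$ sends the unit $[1,0]$ to $[(1,1),0]$, so (AP1) holds for $\Gamma,\Gamma'$. Again the guess survives: in $L(\Gamma)$ put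
$$v_i=e_ie_i^*,\qquad f_{ij}=e_ie_je_j^* .$$
Then $f_{ij}^*f_{i'k}=e_je_j^*e_i^*e_{i'}e_ke_k^*$ vanishes unless $i=i'$, $j=k$, and then equals $v_j$; also $\sum_jf_{ij}f_{ij}^*=\sum_je_ie_je_j^*e_i^*=v_i$. So we get a graded homomorphism $L(\Gamma')\to L(\Gamma)$. It is onto since $e_i=\sum_jf_{ij}$. It is injective by the graded uniqueness theorem (Tomforde, J. Algebra 318 (2007), Thm 4.8), since no vertex goes to $0$. Thus $L(\Gamma)\cong_{gr}L(\Gamma')$.

In Test 3 the two matrices were even SSE. But SE already produces isomorphisms of dimension modules, and SE does not imply SSE.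

**Theorem (Kim–Roush**, *The Williams conjecture is false for irreducible subshifts*, Ann. of Math. 149 (1999), 545–558**).** There are primitive matrices $A,B$ over $\mathbb Z^+$ that are shift equivalent over $\mathbb Z^+$ but not strong shift equivalent over $\mathbb Z^+$.

So the guess fails if a graded isomorphism of Leavitt path algebras forces SSE, and if the order-units can be matched. Both are true.

**Theorem A.** If $E,F$ are finite essential graphs and $L_K(E)\cong_{gr}L_K(F)$, then $A_E$ and $A_F$ are strong shift equivalent over $\mathbb Z^+$.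

**Theorem C.** For every field $K$ there are finite essential (even strongly connected) graphs $E,F$ and a locally inner automorphism $g$ of $L(E)_0$ with $L^g(E)\cong_{gr}L(F)$ but $L(E)\not\cong_{gr}L(F)$. So the implication in the question is false over every field.

There is also a complete classification. *Graded Morita equivalence* of $L(E)$ and $L(F)$ means a $K$-linear equivalence $\Theta\colon\mathrm{Gr}\text{-}L(E)\to\mathrm{Gr}\text{-}L(F)$ of the categories of graded right modules with a natural isomorphism $\Theta\circ(1)\cong(1)\circ\Theta$, where $M(n)_i=M_{n+i}$. For essential matrices $A,B$ (no zero row or column), a *pointed SSE* from $A$ to $B$ is a chain $A=A_0,\dots,A_k=B$ with $A_i=U_iV_i$, $A_{i+1}=V_iU_i$ over $\mathbb Z^+$, and an $s\in\mathbb Z$, such that $\delta^s\circ(U_0U_1\cdots U_{k-1})_*$ sends $[\mathbf 1,0]$ to $[\mathbf 1,0]$. Test 3 shows a pointed SSE with $k=1$, $s=0$.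

**Theorem B.** Let $E,F$ be finite essential graphs and $K$ any field.

1. The following are equivalent: (i) $L(E)$ and $L(F)$ are graded Morita equivalent; (ii) $A_E,A_F$ are SSE over $\mathbb Z^+$; (iii) the two-sided edge shifts of $E$ and $F$ are conjugate.
2. $L(E)\cong_{gr}L(F)$ if and only if there is a pointed SSE from $A_E$ to $A_F$.
3. Consequently, if $L^g(E)\cong_{gr}L(F)$ for some locally inner $g$, then $L(E)\cong_{gr}L(F)$ if and only if there is a pointed SSE from $A_E$ to $A_F$. For the graphs constructed in Section 7, the two Leavitt path algebras are not even graded Morita equivalent.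

## 3. Interleaving the degree-zero parts factors only powers of $A_E$

Here is the natural first attempt at Theorem A. Let $\phi\colon L(F)\to L(E)$ be a graded isomorphism, and let $Q_n$ be the image of the span of the $\gamma\eta^*$ with $|\gamma|=|\eta|=n$ in $L(F)$. Then $\bigcup P_n=L(E)_0=\bigcup Q_n$, and all these algebras are finite-dimensional, so we can interleave:
$$P_0\subseteq Q_n\subseteq P_m\subseteq Q_{n'} .$$
Let $R,S,R'$ be the multiplicity matrices of the three inclusions. They have entries in $\mathbb Z^+$ and multiply under composition. The inclusion $P_0\subseteq P_m$ has matrix $A_E^m$, and $Q_n\subseteq Q_{n'}$ has matrix $A_F^{n'-n}$. Hence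
$$RS=A_E^m,\qquad SR'=A_F^{n'-n}.$$
This is where the attempt stops: it factors *powers*, as in shift equivalence, while an elementary equivalence factors $A_E$ itself.

Two things are missing. First, we used only degree $0$. The degree-one space $X=\operatorname{span}E^1$ carries the matrix $A_E$ itself, through the functor $-\otimes_PX$, so it should be kept along. Second, $P_m$ is too far from $Q_n$. With $X'=\operatorname{span}\{e^*\}$ the operation $S\mapsto XSX'$ carries $P_j$ to $P_{j+1}$, and one application of it should correspond to one application of the matrix. We want intermediate algebras $S_0=Q_n\subseteq S_1\subseteq\cdots\subseteq S_m=P_m$ with $S_j\subseteq S_{j+1}\subseteq XS_jX'$, so that each inclusion costs at most one shift. Taking for $S_j$ the algebra generated by $Q_n$ and $P_j$ will work.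

One warning. Algebras generated by two semisimple ones need not be semisimple: in $M_2(K)$ the two copies of $K\times K$ given by the idempotents $\begin{pmatrix}1&0\\0&0\end{pmatrix}$ and $\begin{pmatrix}1&1\\0&0\end{pmatrix}$ generate all upper triangular matrices. So the argument must work for all finite-dimensional algebras.

## 4. Frames, and inclusions that cost one shift

Modules are right modules. A product $YZ$ of subspaces is the span of the products. For a finite-dimensional algebra $S\ne0$, the Krull–Schmidt theorem says that $K_0(S)$ is free on the classes of the indecomposable projective modules. We fix an order of these. An additive functor $\mathrm{proj}\,S\to\mathrm{proj}\,S'$ on finitely generated projective modules then has a matrix over $\mathbb Z^+$, with rows indexed by the source. Isomorphic functors have the same matrix, and the composite "first $\Phi$, then $\Psi$" has the product of the matrix of $\Phi$ with that of $\Psi$, in this order.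

**Definition (frame).** Let $L\neq0$ be a unital $\mathbb Z$-graded $K$-algebra. A *frame* of $L$ is a triple $(S,Y,Z)$ with $S\subseteq L_0$ a finite-dimensional unital subalgebra and $Y\subseteq L_1$, $Z\subseteq L_{-1}$ finite-dimensional subspaces such that
$$SYS\subseteq Y,\qquad SZS\subseteq Z,\qquad ZY\subseteq S,\qquad 1\in YZ .$$

Write $1=\sum y_iz_i$. Each $y\in Y$ equals $\sum y_i(z_iy)$, and $y\mapsto z_iy\in S$ is right $S$-linear. By the dual basis lemma $Y$ is a finitely generated projective right $S$-module, so $-\otimes_SY$ preserves finitely generated projective modules. Let $A_{S,Y}$ be its matrix, put $DG(S,Y)=DG(A_{S,Y})$, and let $[S]\in DG(S,Y)$ be the class of the module $S$ at stage $0$.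

Put $S_0=S$, $S_n=Y^nZ^n$. We record some facts.

* $Z^nY^n\subseteq S$, by induction from $ZY\subseteq S$ and $SY\subseteq Y$. Hence $S_nS_n\subseteq Y^nSZ^n\subseteq S_n$ for $n\ge1$, so $S_n$ is an algebra.
* $S_{n+1}=YS_nZ$ for all $n\ge0$ (for $n=0$ because $YS=Y$).
* $S\subseteq S\cdot YZ\subseteq YZ$ and $Y^nZ^n\subseteq Y^n(YZ)Z^n$, so $S_n\subseteq S_{n+1}$; in particular $1\in S_n$.
* So $YS_n=Y^{n+1}Z^n$ and $S_nZ=Y^nZ^{n+1}$ also increase with $n$.

The frame is *full* if $\bigcup S_n=L_0$, $\bigcup YS_n=L_1$ and $\bigcup S_nZ=L_{-1}$.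

**Example 1 (the graph frame).** For $L=L(E)$ take $P=\operatorname{span}E^0$, $X=\operatorname{span}E^1$, $X'=\operatorname{span}\{e^*:e\in E^1\}$. Here $X'X\subseteq P$, and $1=\sum_eee^*\in XX'$. The algebra $X^nX'^n$ is the $P_n$ of Section 1, $XP_n$ is the span of the $\alpha\beta^*$ with $|\alpha|=n+1$, $|\beta|=n$, and similarly for $P_nX'$. So the frame is full. Since $vP\otimes_PX=vX=\bigoplus_{s(e)=v}Ke$ and $Ke\cong r(e)P$ as right $P$-modules, $A_{P,X}=A_E$, and $[P]=[\mathbf 1,0]$.

**Example 2.** In $L(\Gamma)$ the graph frame is $P=K$, $X=\operatorname{span}(e_1,e_2)$, $X'=\operatorname{span}(e_1^*,e_2^*)$, with matrix $(2)$. By Test 3 the graph frame of $L(\Gamma')$ gives a second full frame of the same algebra: $Q=\operatorname{span}(e_1e_1^*,e_2e_2^*)$, $Y=\operatorname{span}\{e_ie_je_j^*\}$, $Y'=\operatorname{span}\{e_je_j^*e_i^*\}$, with matrix $\begin{pmatrix}1&1\\1&1\end{pmatrix}$.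

Fix a frame $(P,X,X')$ of $L$. First an observation: *if $S\supseteq P$ is a subalgebra of $L_0$, then $XSX'$ is a subalgebra containing $1$*. Indeed
$$(XSX')(XSX')\subseteq XS\,P\,SX'=XSX', \tag{3}$$
and $1\in XX'\subseteq XSX'$. Call a finite-dimensional subalgebra $S$ *admissible* for $(P,X,X')$ if $P\subseteq S\subseteq XSX'$.

**Lemma 1.** Let $S$ be admissible for the frame $(P,X,X')$.

(a) $XSX'$ is a subalgebra, and $(S,XS,SX')$ is a frame.

(b) Let $S'$ be a finite-dimensional subalgebra with $S\subseteq S'\subseteq XSX'$. Then $S'$ is admissible, and $A_{S,XS}=UV$, $A_{S',XS'}=VU$ for matrices $U,V$ over $\mathbb Z^+$, where $U$ is the matrix of $-\otimes_SS'$. Hence $U_*\colon DG(S,XS)\to DG(S',XS')$ is an isomorphism with $U_*[S]=[S']$.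

*Proof.* **Step (a): carrying the frame along.** The first claim is (3). For the second,
$$S\cdot XS\cdot S=SXS\subseteq XSX'\,XS\subseteq XSPS=XS,\qquad S\cdot SX'\cdot S=SX'S\subseteq SX'\,XSX'\subseteq SPSX'=SX',$$
$$SX'\cdot XS\subseteq SPS=S,\qquad 1\in XX'\subseteq XS\cdot SX'.$$

**Step (b1): two functors whose composite is one shift.** We have $P\subseteq S\subseteq S'\subseteq XSX'\subseteq XS'X'$, so $S'$ is admissible. Moreover $S'\cdot XS\subseteq XSX'XS\subseteq XS$, so $XS$ is an $S'$–$S$-bimodule; this is where $S'\subseteq XSX'$ is used. By (a) it is finitely generated projective as a right $S$-module. Let $U,V$ be the matrices of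
$$-\otimes_SS'\colon\mathrm{proj}\,S\to\mathrm{proj}\,S',\qquad -\otimes_{S'}XS\colon\mathrm{proj}\,S'\to\mathrm{proj}\,S .$$
The composite $S\to S'\to S$ is $-\otimes_SS'\otimes_{S'}XS\cong-\otimes_SXS$, so $UV=A_{S,XS}$.

**Step (b2): the composite in the other order.** The composite $S'\to S\to S'$ is $-\otimes_{S'}(XS\otimes_SS')$. We show that the multiplication map $\mu\colon XS\otimes_SS'\to XS'$ is an isomorphism of $S'$-bimodules. It is a surjective bimodule map. Write $1=\sum x_ix_i'$ with $x_i\in X$, $x_i'\in X'$, and define $\nu(y)=\sum x_i\otimes x_i'y$ for $y\in XS'$; this makes sense because $x_i'y\in X'XS'\subseteq PS'\subseteq S'$. Then $\mu\nu(y)=\sum x_ix_i'y=y$. For $z\in XS$, $s'\in S'$ we have $x_i'z\in X'XS\subseteq S$, so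
$$\nu\mu(z\otimes s')=\sum x_i\otimes x_i'zs'=\sum x_i(x_i'z)\otimes s'=z\otimes s'.$$
Hence $VU=A_{S',XS'}$. By Section 2, $U_*$ is an isomorphism, and $S\otimes_SS'=S'$ gives $U_*[S]=[S']$. $\square$

## 5. Two full frames of one algebra have strong shift equivalent matrices

**Theorem 1.** Let $(P,X,X')$ and $(Q,Y,Y')$ be two full frames of the same graded algebra $L$. Then $A_{P,X}$ and $A_{Q,Y}$ are SSE over $\mathbb Z^+$, by a chain of steps as in Lemma 1(b) and their inverses. The induced isomorphism $DG(P,X)\to DG(Q,Y)$ sends $[P]$ to $[Q]$.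

*Proof.* Write $(S,XS)\sim(S',XS')$ when the two pairs are joined by a chain of such steps.

**Step 1: move each frame along its own tower.** With $P_j=X^jX'^j$ we have $P\subseteq P_j\subseteq P_{j+1}=XP_jX'$, so $P_j$ is admissible for $(P,X,X')$, and Lemma 1(b) applies to $P_j\subseteq P_{j+1}$. Hence $(P,X)\sim(P_m,XP_m)$ for every $m$. In the same way, with the frame $(Q,Y,Y')$ and $Q_n=Y^nY'^n$, we get $(Q,Y)\sim(Q_n,YQ_n)$ for every $n$.

**Step 2: put the first frame inside a stage of the second.** By fullness of $(Q,Y,Y')$, since the unions increase and $P,X,X'$ are finite-dimensional, there is $n$ with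
$$P\subseteq T:=Q_n,\qquad X\subseteq W:=YQ_n,\qquad X'\subseteq W':=Q_nY'.$$
By Lemma 1(a) for the frame $(Q,Y,Y')$, the triple $(T,W,W')$ is a frame.

**Step 3: express this stage through $X$.** We claim that $T$ is admissible for $(P,X,X')$ and that $XT=W$. First, $X'TX\subseteq W'TW\subseteq W'W\subseteq T$. Hence, using $1\in XX'$ on both sides,
$$T=1\cdot T\cdot 1\subseteq XX'\,T\,XX'\subseteq XTX',$$
and $P\subseteq T$, so $T$ is admissible. Next, $XT\subseteq WT\subseteq W$, and $W=1\cdot W\subseteq XX'W\subseteq XW'W\subseteq XT$. Consequently the pair $(T,XT)$, seen from the first frame, is the pair $(Q_n,YQ_n)$, seen from the second.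

**Step 4: fill the gap between $T$ and $P_m$.** By fullness of $(P,X,X')$, choose $m$ with $T\subseteq P_m$. For $0\le j\le m$ let $S_j$ be the subalgebra generated by $T$ and $P_j$. Then $S_0=T$ since $P_0=P\subseteq T$, and $S_m=P_m$ since $P_m$ is an algebra containing $T$. All $S_j$ lie in $P_m$, so they are finite-dimensional, and $S_j\subseteq S_{j+1}$. Let $j<m$. By (3), $XS_jX'$ is an *algebra*. It contains $XTX'\supseteq T$ and $XP_jX'=P_{j+1}$, so it contains the algebra that they generate:
$$S_j\subseteq S_{j+1}\subseteq XS_jX'.$$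
Since $P\subseteq S_j$, this says that $S_j$ is admissible and that Lemma 1(b) applies to $S_j\subseteq S_{j+1}$. Hence $(T,XT)\sim(P_m,XP_m)$.

**Step 5: assemble.** $(P,X)\sim(P_m,XP_m)\sim(T,XT)=(Q_n,YQ_n)\sim(Q,Y)$. Every $U_*$ takes the class of one algebra to the class of the next, so the composite takes $[P]$ to $[Q]$. $\square$

**Proof of Theorem A.** Let $\phi\colon L(F)\to L(E)$ be a graded isomorphism. The graph frame of $L(E)$, and the image under $\phi$ of the graph frame of $L(F)$, are full frames of $L(E)$ with matrices $A_E$ and $A_F$. Apply Theorem 1. $\square$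

**Example 2, continued.** We run the proof. Since $K\subseteq Q$, $e_i=\sum_je_ie_je_j^*\in Y$ and likewise $e_i^*\in Y'$, we may take $n=0$, so $T=Q$ and $W=Y$; indeed $XQ=Y$. Since $Q\subseteq P_1\cong M_2(K)$, we may take $m=1$. The chain is $(P,X)\to(P_1,XP_1)\leftarrow(Q,Y)$. The pair $(P_1,XP_1)$ has matrix $(2)$: the indecomposable projective $e_1e_1^*P_1$ goes to $e_1e_1^*XP_1=e_1P_1\cong P_1$, which is two copies of it. The first step is $U=(2)$, $V=(1)$. The second has $U=\begin{pmatrix}1\\1\end{pmatrix}$, $V=(1\;\,1)$. Both $[P]=[1,0]$ and $[Q]=[(1,1),0]$ go to $[P_1]=[2,0]$.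

## 6. Moving the order-unit by in-splittings

Let $A,B$ be the Kim–Roush matrices, with SE data $R,S,l$. The isomorphism $\varphi\colon DG(A)\to DG(B)$ sends $[\mathbf 1,0]$ to $[\mathbf 1R,0]$, and nothing says that this is $[\mathbf 1,0]$. So the graphs of $A$ and $B$ need not satisfy (AP1). We replace them by graphs with matrices in the same SSE classes but other units.

**Lemma 2.** Let $E$ be a finite essential graph with $A=A_E$, let $k\ge0$, and let $a$ be an integer row vector with $\mathbf 1A^k\le a\le\mathbf 1A^{k+1}$ entrywise. Then there is a finite essential graph $E'$ with $A_{E'}$ SSE to $A$ and an isomorphism of ordered $\mathbb Z[x,x^{-1}]$-modules $DG(A_{E'})\to DG(A)$ that sends $[\mathbf 1,0]$ to $[a,0]$. If $E$ is strongly connected, $E'$ can be taken strongly connected.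

*Proof.* **Step 1: one in-splitting.** Let $G$ be finite essential. For each vertex $q$ partition $r^{-1}(q)$ into $c_q\ge1$ nonempty classes. Let $V(p,(q,i))$ be the number of edges from $p$ to $q$ in class $i$, let $U((q,i),p)=\delta_{q,p}$, and let $G'$ be the graph with vertices $(q,i)$, $1\le i\le c_q$, and matrix $A_{G'}=UV$. Then $(VU)(p,q)=\sum_iV(p,(q,i))=A_G(p,q)$, so $VU=A_G$. In words: each edge of $G$ from $p$ to $q$ in class $i$ gives an edge from $(p,j)$ to $(q,i)$ for every $j$. So $(p,j)$ emits as many edges as $p$, and $(q,i)$ receives an edge because its class is nonempty; $G'$ is essential. The isomorphism $U_*\colon DG(A_{G'})\to DG(A_G)$ sends the basis vector of $(q,i)$ to that of $q$, hence $[\mathbf 1,0]$ to $[c,0]$.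

If $G$ is strongly connected, so is $G'$. Given $(p,j)$ and $(q,i)$, choose an edge $e\colon u\to q$ in class $i$ and a path from $p$ to $u$ in $G$. It lifts to a path from $(p,j)$ to some $(u,j')$, and $e$ lifts to an edge from there to $(q,i)$.

**Step 2: the higher path graphs, to have enough vertices.** Let $E_k$ have the paths of length $k$ in $E$ as vertices and the paths of length $k+1$ as edges, each going from its initial to its terminal subpath of length $k$; $E_0=E$. Then $E_{k+1}$ is the in-splitting of $E_k$ with all classes singletons. Its vertices are the edges of $E_k$, that is, the paths of length $k+1$. There is one edge from $\gamma$ to $\eta$ exactly when $r(\gamma)=s(\eta)$ in $E_k$, i.e. when the terminal $k$-subpath of $\gamma$ is the initial $k$-subpath of $\eta$, and such pairs are the paths of length $k+2$. Composing the maps $U_*$ we get an isomorphism $DG(A_{E_k})\to DG(A)$ that sends, at stage $0$, the basis vector of a path $q$ to that of $r(q)$.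

**Step 3: choose the splitting.** For $u\in E^0$ there are $(\mathbf 1A^k)_u$ vertices $q$ of $E_k$ with $r(q)=u$. Each has in-degree at least $1$, and these in-degrees add up to the number $(\mathbf 1A^{k+1})_u$ of paths of length $k+1$ ending at $u$. Since $(\mathbf 1A^k)_u\le a_u\le(\mathbf 1A^{k+1})_u$, there are integers $1\le c_q\le\mathrm{indeg}(q)$ with $\sum_{r(q)=u}c_q=a_u$ for all $u$. In-split $E_k$ with these numbers of classes to get $E'$. The composite isomorphism sends $[\mathbf 1,0]\mapsto[c,0]\mapsto[a,0]$. $\square$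

**Example 3.** For $\Gamma$, $k=1$, $a=3$: the graph $E_1$ is $\Gamma'$, and with $c=(1,2)$ we get
$$A_{E'}=\begin{pmatrix}1&1&0\\1&0&1\\1&0&1\end{pmatrix},\qquad DG(A_{E'})\cong\mathbb Z[1/2]\ \text{ by }\ [x,n]\mapsto2^{-n}(x_1+x_2+x_3),\ \text{ with unit }3.$$
The order-automorphisms of $\mathbb Z[1/2]$ are the multiplications by powers of $2$, and $3$ is not a power of $2$. So $A_{E'}$ and $(2)$ are SSE but there is no pointed SSE between them: the unit matters.

## 7. Kim–Roush matrices with matching order-units

**Proof of Theorem C.** Let $A,B$ be the Kim–Roush matrices with SE data $R,S,l$, and let $E,F$ be the graphs with these adjacency matrices. As $A,B$ are primitive, $E,F$ are essential and strongly connected. We shall use Perron–Frobenius for primitive matrices: the Perron eigenvectors are positive, and every nonnegative nonzero eigenvector is a positive multiple of the Perron eigenvector.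

**Step 1: the Perron eigenvalues agree and exceed $1$.** Let $Ar=\lambda r$ with $r>0$ and $\lambda$ the Perron eigenvalue. Then $B(Sr)=SAr=\lambda Sr$ with $Sr\ge0$, and $Sr\ne0$ since $RSr=A^lr=\lambda^lr$. So $\lambda$ is also the Perron eigenvalue of $B$. A primitive integer matrix of size $N\ge2$ has a power with all entries at least $1$; this power has spectral radius at least $N>1$, so the Perron eigenvalue exceeds $1$. If $\lambda=1$, then $A$ and $B$ both have size $1$, so $A=B=(1)$, which contradicts that they are not SSE. Since $\lambda\geq1$ in size $1$ as well, $\lambda>1$.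

**Step 2: compare the left eigenvectors.** By primitivity $\lambda^{-n}\mathbf 1A^n\to\ell_A>0$ and $\lambda^{-n}\mathbf 1B^n\to\ell_B>0$, left Perron eigenvectors. Now $(\ell_AR)B=\ell_AAR=\lambda\,\ell_AR$ and $\ell_AR\ge0$, and $\ell_AR\neq0$ because $\ell_ARS=\lambda^l\ell_A$. Hence $\ell_AR=\kappa\ell_B$ for some $\kappa>0$.

**Step 3: choose one unit that fits both sides of Lemma 2.** We look for $a$ such that $a$ lies between two consecutive $\mathbf 1A^n$, and $aR$ between two consecutive powers on the side of $B$. Choose $t\in(1,\lambda)$ with $\kappa t\notin\lambda^{\mathbb Z}$; at most one $t$ in this interval is excluded. Let $z\in\mathbb Z$ with $\lambda^z<\kappa t<\lambda^{z+1}$. Put $a_n=\lfloor t\lambda^n\ell_A\rfloor$ entrywise. After multiplication by $\lambda^{-n}$, as $n\to\infty$,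
$$\mathbf 1A^n\to\ell_A,\qquad a_n\to t\ell_A,\qquad\mathbf 1A^{n+1}\to\lambda\ell_A,$$
$$\mathbf 1B^{n+z}\to\lambda^z\ell_B,\qquad a_nR\to\kappa t\,\ell_B,\qquad\mathbf 1B^{n+z+1}\to\lambda^{z+1}\ell_B .$$
In each line the limits are strictly increasing in every coordinate. So for some large $n$ with $n+z\ge0$, and $a=a_n$,
$$\mathbf 1A^n\le a\le\mathbf 1A^{n+1},\qquad\mathbf 1B^{n+z}\le aR\le\mathbf 1B^{n+z+1}. \tag{4}$$

**Step 4: build the graphs.** By Lemma 2 and (4) there are finite essential, strongly connected graphs $E',F'$ with $A_{E'}$ SSE to $A$, $A_{F'}$ SSE to $B$, and isomorphisms of ordered $\mathbb Z[x,x^{-1}]$-modules with order-unit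
$$(DG(A_{E'}),[\mathbf 1,0])\cong(DG(A),[a,0])\xrightarrow{\ \varphi\ }(DG(B),[aR,0])\cong(DG(A_{F'}),[\mathbf 1,0]).$$
So (AP1) holds for $E',F'$. By (AP1)$\Rightarrow$(AP2) there is a locally inner automorphism $g$ of $L(E')_0$ with $L^g(E')\cong_{gr}L(F')$.

**Step 5: no untwisted isomorphism.** If $L(E')\cong_{gr}L(F')$, then by Theorem A the matrices $A_{E'},A_{F'}$ are SSE over $\mathbb Z^+$, hence so are $A$ and $B$, contrary to Kim–Roush. The field $K$ was arbitrary. $\square$

In particular, by Section 1, equation (1) has no solution for this $g$.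

## 8. Graded modules and the shift

Theorem B needs some module theory. In $\mathrm{Gr}\text{-}L$ morphisms preserve degree. For a graded module $M$ let
$$\mathrm{END}(M)=\bigoplus_n\mathrm{Hom}(M,M(n)),\qquad f\cdot g=f(m)\circ g\quad\text{for }f\in\mathrm{Hom}(M,M(n)),\ g\in\mathrm{Hom}(M,M(m)).$$

**Fact 1.** $\mathrm{END}(L)\cong_{gr}L$ by $f\mapsto f(1)$, since $\mathrm{Hom}(L,L(n))$ consists of the left multiplications by elements of $L_n$. More generally, let $\epsilon\in M_d(L_0)$ be an idempotent, and consider $\epsilon L^d$ (columns). Then $\mathrm{END}(\epsilon L^d)\cong_{gr}\epsilon M_d(L)\epsilon$, graded by the degrees of the entries. Also $\mathrm{END}(M(-n))=\mathrm{END}(M)$ up to the obvious identification.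

**Fact 2.** If $\Theta$ is an equivalence as in the definition of graded Morita equivalence, then $\mathrm{END}(M)\cong_{gr}\mathrm{END}(\Theta M)$.

*Proof.* Write $\sigma=(1)$; this is an automorphism of either category, with $\sigma^n=(n)$. Let $\tau\colon\Theta\sigma\to\sigma\Theta$ be the given isomorphism. We need compatible isomorphisms $\tau_n\colon\Theta\sigma^n\to\sigma^n\Theta$ for all $n\in\mathbb Z$. Let $\mathcal G$ be the set of pairs $(n,c)$ with $n\in\mathbb Z$ and $c\colon\sigma^{-n}\Theta\sigma^n\to\Theta$ a natural isomorphism, with product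
$$(m,c')(n,c)=(m+n,\;c\circ\sigma^{-n}c'\sigma^n).$$
It is associative: both ways of bracketing $(l,c'')(m,c')(n,c)$ give $c\circ\sigma^{-n}c'\sigma^n\circ\sigma^{-m-n}c''\sigma^{m+n}$. The unit is $(0,\mathrm{id})$, and $(n,c)$ has the left inverse $(-n,\sigma^nc^{-1}\sigma^{-n})$. So $\mathcal G$ is a group. Put $(n,c_n)=(1,\sigma^{-1}\tau)^n$ and $\tau_n=\sigma^nc_n$. From $c_{n+m}=c_m\circ\sigma^{-m}c_n\sigma^m$ and the same with $m,n$ exchanged, we get in components
$$(\tau_{n+m})_M=(\tau_n)_M(m)\circ(\tau_m)_{M(n)} .$$
For $f\in\mathrm{Hom}(M,M(n))$ put $\hat f=(\tau_n)_M\circ\Theta(f)\in\mathrm{Hom}(\Theta M,(\Theta M)(n))$. The map $f\mapsto\hat f$ is $K$-linear and bijective. For $g$ of degree $m$, naturality of $\tau_m$ with respect to $f\colon M\to M(n)$ gives $(\tau_m)_{M(n)}\circ\Theta(f(m))=\Theta(f)(m)\circ(\tau_m)_M$, so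
$$\widehat{f\cdot g}=(\tau_n)_M(m)\circ(\tau_m)_{M(n)}\circ\Theta(f(m))\circ\Theta(g)=(\tau_n)_M(m)\circ\Theta(f)(m)\circ(\tau_m)_M\circ\Theta(g)=\hat f\cdot\hat g.\qquad\square$$

**Fact 3.** Let $E$ be finite essential, $L=L(E)$. Then $1=\sum_eee^*\in L_1L_{-1}$, and $v=e^*e$ for any $e$ with $r(e)=v$ gives $1\in L_{-1}L_1$. So $L$ is strongly graded, and by Dade's theorem $M\mapsto M_0$ is an equivalence $\mathrm{Gr}\text{-}L\simeq\mathrm{Mod}\text{-}L_0$. It takes $L(n)$ to $L_n$, which is a finitely generated projective right $L_0$-module: write $1=\sum u_iv_i$ with $u_i\in L_n$, $v_i\in L_{-n}$, and use the dual basis lemma. Call $M$ *finite* if $M_0$ is finitely generated projective over $L_0$. An equivalence $\mathrm{Gr}\text{-}L(E)\simeq\mathrm{Gr}\text{-}L(F)$ gives an equivalence $\mathrm{Mod}\text{-}L(E)_0\simeq\mathrm{Mod}\text{-}L(F)_0$, so it preserves finite modules.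

**Fact 4.** Finite modules over $L=L(E)$ have classes $[M]\in DG(A_E)$, additive and determining $M$ up to isomorphism. We have $[L]=[\mathbf 1,0]$, and with $\mathbf e_w$ the basis vector of $w\in E^0$,
$$[wL(-n)]=[\mathbf e_w,n]\quad(n\ge0),\qquad[M(1)]=\delta[M]. \tag{5}$$

*Proof.* A finitely generated projective $L_0$-module is $\eta L_0^k$ with $\eta\in M_k(L_0)$ an idempotent. Its entries lie in some $P_n$, so the module is induced from the $P_n$-module $\eta P_n^k$. Now $P_n$ is a product of matrix algebras indexed by $w\in E^0$ with minimal idempotents $\alpha\alpha^*$, $|\alpha|=n$. So with paths $\alpha_w$ of length $n$ ending at $w$, the module is $\bigoplus_w(\alpha_w\alpha_w^*L_0)^{x_w}$ for some $x\in(\mathbb Z^+)^N$; its class is $[x,n]$. Passing from $P_n$ to $P_{n+1}$ replaces $x$ by $xA_E$, since $\alpha\alpha^*=\sum_{s(f)=r(\alpha)}\alpha ff^*\alpha^*$. If $\eta L_0^k\cong\eta'L_0^{k'}$, the two mutually inverse isomorphisms are given by matrices over some $P_m$, so the modules are isomorphic over $P_m$ and their vectors at stage $m$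 agree. So the class is well defined. Conversely, if two classes agree in $DG(A_E)$, the vectors agree at some stage, so the modules are isomorphic.

For (5), $x\mapsto\alpha x$ is an isomorphism $r(\alpha)L(-n)\to\alpha\alpha^*L$ for $|\alpha|=n$: an element of degree $i$ on the left is some $x\in L_{i-n}$, so $\alpha x\in L_i$, and $y\mapsto\alpha^*y$ is the inverse. So $[wL(-n)]=[\mathbf e_w,n]$, and every finite module is a direct sum of modules $wL(-n)$ with one $n$, which we may take $\ge1$. Finally $[wL(-n)(1)]=[\mathbf e_w,n-1]=[\mathbf e_wA_E,n]=\delta[\mathbf e_w,n]$. $\square$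

## 9. Strong shift equivalence is graded Morita equivalence, and pointed SSE is graded isomorphism

We prove Theorem B. The equivalence (ii)$\Leftrightarrow$(iii) is Williams' theorem (R. F. Williams, Ann. of Math. 98 (1973); Lind–Marcus, *An Introduction to Symbolic Dynamics and Coding*, Thm 7.2.7). Part 3 follows from parts 1 and 2, since $A_{E'}$ and $A_{F'}$ in Section 7 are not SSE.

**Part 2, "only if": a graded isomorphism gives a pointed SSE.** Theorem 1, applied as in the proof of Theorem A, gives a zigzag of isomorphisms $U_*$ and $U_*^{-1}$ from $DG(A_E)$ to $DG(A_F)$ sending $[\mathbf 1,0]$ to $[\mathbf 1,0]$. By (2), a step traversed backwards contributes $U_*^{-1}=\delta^{-1}V_*$, and $V$ is the first matrix of the elementary equivalence $(V,U)$. Everything commutes with $\delta$, so all factors $\delta^{-1}$ can be collected into one $\delta^s$. This is a pointed SSE.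

**Part 1, (i)$\Rightarrow$(ii): a graded Morita equivalence gives a full frame with matrix $A_E$ in a copy of $L(F)$.** Write $L=L(E)$, $A=A_E$, let $\Theta\colon\mathrm{Gr}\text{-}L(F)\to\mathrm{Gr}\text{-}L$ be a graded equivalence, and put $M=\Theta(L(F))$.

*Step 1: the shape of $M$.* $M$ is finite, so by Fact 4 $M\cong\big(\bigoplus_v(vL)^{a_v}\big)(-n)$ for some $n\ge0$, $a\in(\mathbb Z^+)^N$, with $[M]=[a,n]$. We may replace $(a,n)$ by $(aA^j,n+j)$.

*Step 2: we may assume $a_v\ge1$ for all $v$.* Under Dade's equivalences $L(F)$ corresponds to the generator $L(F)_0$, so $M_0$ is a generator of $\mathrm{Mod}\text{-}L_0$. The finitely generated projective module $L_{-n}$ is therefore a summand of some $M_0^k$, so $L(-n)$ is a summand of $M^k$. By (5), $[L(-n)]=[\mathbf 1,n]$. So $k[a,n]-[\mathbf 1,n]$ is the class of a finite module, hence $\ge0$, and $\mathbf 1A^J\le k\,aA^J$ for some $J$. As $A$ has no zero column, $\mathbf 1A^J\ge\mathbf 1$, so all entries of the integer vector $aA^J$ are at least $1$. Replace $a$ by $aA^J$.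

*Step 3: $L(F)$ as a corner of matrices over $L(E)$.* Let $d=\sum a_v$, and let $\epsilon\in M_d(L_0)$ be diagonal with each vertex $v$ occurring $a_v$ times; let $v_i$ be the vertex at position $i$. By Facts 1 and 2,
$$L(F)\cong_{gr}\mathrm{END}(L(F))\cong_{gr}\mathrm{END}(M)\cong_{gr}L':=\epsilon M_d(L)\epsilon .$$

*Step 4: a full frame of $L'$.* With the graph frame $(P,X,X')$ of $L$ put
$$P'=\epsilon M_d(P)\epsilon,\qquad X_1=\epsilon M_d(X)\epsilon,\qquad X_1'=\epsilon M_d(X')\epsilon .$$
The inclusions $P'X_1P'\subseteq X_1$, $P'X_1'P'\subseteq X_1'$, $X_1'X_1\subseteq P'$ follow from those for $P,X,X'$. For each edge $f$ choose a position $j_f$ with $v_{j_f}=r(f)$; it exists because all $a_v\ge1$. If $v=v_i$, then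
$$E_{ii}v=\sum_{s(f)=v}(E_{ij_f}f)(E_{j_fi}f^*)\in X_1X_1',$$
so the unit $\epsilon=\sum_iE_{ii}v_i$ lies in $X_1X_1'$. For fullness, $L'_0$ is spanned by the elements $E_{ii'}\alpha\beta^*$ with $s(\alpha)=v_i$, $s(\beta)=v_{i'}$, $r(\alpha)=r(\beta)$, $|\alpha|=|\beta|=n$. If $n=0$, this lies in $P'$. If $\alpha=f_1\cdots f_n$ with $n\ge1$, then
$$E_{ij_{f_1}}f_1\cdot E_{j_{f_1}j_{f_2}}f_2\cdots E_{j_{f_{n-1}}j}f_n=E_{ij}\alpha\in X_1^n$$
for any position $j$ carrying $r(\alpha)$, and likewise $E_{ji'}\beta^*\in X_1'^n$ with the same $j$. So $E_{ii'}\alpha\beta^*\in X_1^nX_1'^n$. The same computation with $|\alpha|=|\beta|\pm1$ gives $L'_1$ and $L'_{-1}$. (If $\alpha$ or $\beta$ has length $0$, take $j=i$ or $j=i'$.)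

*Step 5: its matrix.* $P'\cong\prod_vM_{a_v}(K)$ has one indecomposable projective $E_{ii}vP'$ for each vertex $v$, where $v_i=v$. Tensoring with $X_1$ gives $E_{ii}vX_1=\bigoplus_{s(f)=v}(E_{ij_f}f)P'\cong\bigoplus_{s(f)=v}E_{j_fj_f}r(f)P'$, so $A_{P',X_1}=A_E$. The image in $L'$ of the graph frame of $L(F)$ is a second full frame, with matrix $A_F$. By Theorem 1, $A_E$ and $A_F$ are SSE.

**Part 1, (ii)$\Rightarrow$(i), and Part 2, "if": chains of matrices give equivalences.** Start from a chain $A_0=A_E,\dots,A_k=A_F$ with $A_i=U_iV_i$, $A_{i+1}=V_iU_i$.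

*Step 1: make all $A_i$ essential without changing $U_0\cdots U_{k-1}$.* Let $H_i$ be the bipartite graph with matrix $\begin{pmatrix}0&U_i\\V_i&0\end{pmatrix}$. The square of this matrix has diagonal blocks $A_i,A_{i+1}$, so length-2 paths of $H_i$ between vertices of $A_i$ (of $A_{i+1}$) correspond to edges of the graph of $A_i$ (of $A_{i+1}$). Hence a vertex has an infinite past in $H_i$ iff it has one in the graph of $A_i$ (resp. $A_{i+1}$), and the same for infinite futures. So these properties of a vertex of $A_i$ do not depend on whether we look in $H_{i-1}$, in $H_i$ or in the graph of $A_i$. Call a vertex *core* if it has both, and restrict all matrices to core vertices (superscript $c$).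

If $v\to w\to v'$ is a path in $H_i$ with $v,v'$ core, then $w$ has an infinite past through $v$ and an infinite future through $v'$, so $w$ is core. Therefore $A_i^c=U_i^cV_i^c$ and $A_{i+1}^c=V_i^cU_i^c$. Each $A_i^c$ is essential: the next vertex on an infinite future of a core vertex is core, and similarly for pasts. In $A_0$ and $A_k$ all vertices are core. The entries of $U_0\cdots U_{k-1}$ count sequences $v\to w_1\to\cdots\to w_k$ with $w_i\to w_{i+1}$ in $H_i$. An infinite past propagates forward from $v$, and an infinite future propagates backward from $w_k$, so all $w_i$ are core, and the product is unchanged. In particular no core is empty, since a core vertex of $A_0$ has a future in $H_0$ whose first vertex is core in $A_1$, and so on. So we may assume that all $A_i$ are essential, and a pointed SSE stays pointed with the same $s$.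

*Step 2: realize one elementary equivalence inside one Leavitt path algebra.* Let $A=UV$, $B=VU$ be essential with graphs $G_A,G_B$, and let $H$ be the bipartite graph as above. As $A,B$ have no zero rows or columns, neither have $U,V$, so $H$ is essential. In $L(H)$ let $p=\sum_{v\in G_A^0}v$ and $q=\sum_{w\in G_B^0}w$, and put
$$\Lambda_A=\bigoplus_npL(H)_{2n}p,\qquad\Lambda_B=\bigoplus_nqL(H)_{2n}q,$$
graded by $n$. We claim $L(G_A)\cong_{gr}\Lambda_A$. Choose a bijection between the edges $e$ of $G_A$ and the length-2 paths $fg$ of $H$ between vertices of $G_A$, preserving source and range, and send $e\mapsto fg$, $e^*\mapsto g^*f^*$, $v\mapsto v$. The relations hold: $g^*f^*f'g'=\delta_{f,f'}\,g^*g'=\delta_{f,f'}\delta_{g,g'}\,r(g)$ and $\sum fgg^*f^*=\sum_fff^*=v$, summing over $fg$ starting at $v$. The homomorphism is injective by the graded uniqueness theorem (Tomforde, Thm 4.8). For surjectivity, $\Lambda_A$ is spanned by elements $\alpha\beta^*$ with $s(\alpha),s(\beta)\in G_A^0$ and $|\alpha|\equiv|\beta|\pmod2$. If both lengths are odd, replace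 $\alpha\beta^*$ by $\sum_{s(f)=r(\alpha)}\alpha ff^*\beta^*$. If both are even, $\alpha$ and $\beta$ are products of length-2 paths between vertices of $G_A$. In the same way $L(G_B)\cong_{gr}\Lambda_B$.

*Step 3: the equivalence and its effect on $DG$.* Put
$$M=\bigoplus_nM_n,\quad M_n=pL(H)_{2n+1}q,\qquad N=\bigoplus_nN_n,\quad N_n=qL(H)_{2n-1}p .$$
Then $M$ is a graded $\Lambda_A$–$\Lambda_B$-bimodule, $N$ is a graded $\Lambda_B$–$\Lambda_A$-bimodule, and multiplication maps $M_n\times N_m$ to $(\Lambda_A)_{n+m}$ and $N_m\times M_n$ to $(\Lambda_B)_{n+m}$. Moreover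
$$p=\sum_{s(e)\in G_A^0}ee^*\in M_0N_0,\qquad q=\sum_{s(f)\in G_B^0}ff^*\in N_1M_{-1}.$$
Hence $M\otimes_{\Lambda_B}N\to\Lambda_A$ is an isomorphism of graded bimodules: with $p=\sum m_in_i$ as displayed, the inverse is $a\mapsto\sum m_i\otimes n_ia$, because $\sum m_i\otimes n_imn=\sum m_i(n_im)\otimes n=m\otimes n$. In the same way $N\otimes_{\Lambda_A}M\cong\Lambda_B$. So $-\otimes_{\Lambda_A}M$ is an equivalence $\mathrm{Gr}\text{-}L(G_A)\to\mathrm{Gr}\text{-}L(G_B)$; it is $K$-linear and commutes with shifts.

It sends $v\Lambda_A$ to $vM=\bigoplus_{s(e)=v}ee^*M$, the sum over edges $e$ of $H$. Here $e^*M_n\subseteq r(e)L(H)_{2n}q=r(e)(\Lambda_B)_n$, and $x\mapsto ex$ is a degree-preserving isomorphism $r(e)\Lambda_B\to ee^*M$ with inverse $y\mapsto e^*y$. So $vL(G_A)$ goes to $\bigoplus_{s(e)=v}r(e)L(G_B)$, without a shift, and on classes $[\mathbf e_v,0]\mapsto\sum_wU(v,w)[\mathbf e_w,0]=[\mathbf e_vU,0]$. Every finite module is a direct sum of modules $vL(G_A)(-n)$, and by (5) shifts act as $\delta$ on both sides. So on classes of finite modules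 the functor induces $U_*$.

*Step 4: compose.* Composing the equivalences along the chain proves (ii)$\Rightarrow$(i). For a pointed SSE, compose also with the shift functor $(s)$, which induces $\delta^s$ by (5). We get a graded equivalence $\Theta\colon\mathrm{Gr}\text{-}L(E)\to\mathrm{Gr}\text{-}L(F)$ with
$$[\Theta(L(E))]=\delta^s(U_0\cdots U_{k-1})_*[\mathbf 1,0]=[\mathbf 1,0]=[L(F)].$$
By Fact 4, $\Theta(L(E))\cong L(F)$. By Facts 1 and 2,
$$L(E)\cong_{gr}\mathrm{END}(L(E))\cong_{gr}\mathrm{END}(\Theta(L(E)))\cong_{gr}\mathrm{END}(L(F))\cong_{gr}L(F).$$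
This proves the "if" in part 2, and with it Theorem B. $\square$
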